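# Focal endpoints of minimizing normal geodesics: the bound $n-k-1$

## 1. A bound for the focal endpoints of minimizing geodesics

**Theorem 1.** Let $M$ be a smooth Finsler manifold of dimension $n\ge 2$ with smooth boundary $\partial M$. For $1\le k\le n-1$ let $C_k\subset M$ be the set of points $p$ for which there is a minimizing geodesic of order $k$ from $\partial M$ to $p$. Then $\mathcal H^s(C_k)=0$ for all $s>n-k-1$; in particular
$$\dim_{\mathcal H}C_k\le n-k-1 .$$
Consequently also $\dim_{\mathcal H}\bigcup_{j\ge k}C_j\le n-k-1$.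

Let us unpack this. Manifolds are $C^\infty$ and second countable. A Finsler metric is a function $F$ on $TM$, smooth and positive off the zero section, with $F(y,\lambda v)=\lambda F(y,v)$ for $\lambda>0$, such that $L=\frac12F^2$ has positive definite Hessian $\partial_v^2L$ off the zero section. We do not ask that $F(y,-v)=F(y,v)$, so lengths may depend on direction. The distance $d(\partial M,p)$ is the infimum of the lengths of piecewise smooth curves in $M$ from $\partial M$ to $p$. No compactness and no completeness is assumed. Write $N=\operatorname{int}M$.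

For $x\in\partial M$ let $\gamma_x$ be the unit-speed geodesic that starts at $x$ in the inward normal direction (normality in the Finsler sense, made precise in Section 3), and put $\mathcal E(x,t)=\gamma_x(t)$, defined on a subset of $\partial M\times[0,\infty)$. The point $p=\gamma_x(t)$ is a focal (or conjugate) point of order $k$ along $\gamma_x$ if $\dim\ker d\mathcal E_{(x,t)}=k$; then $\gamma_x|_{[0,t]}$ is called a geodesic of order $k$ from $\partial M$ to $p$. Since $\partial_t$ is never in the kernel, an order that is not $0$ lies in $\{1,\dots,n-1\}$. The geodesic is minimizing if $t=d(\partial M,p)$.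

The question comes from Pablo Angulo Ardoy, "Cut and conjugate points of the exponential map, with applications", arXiv:1411.3933 (2014), where $\dim_{\mathcal H}C_k\le n-k-1$ is a conjecture. Theorem 1 says that the conjecture is true. To judge the number, compare: without the word "minimizing", the image of the order-$k$ points can have Hausdorff dimension $n-k$. So minimality has to gain one full dimension.

The same proof covers local minimizers, distances from submanifolds and solutions with initial data (Theorem 2, Section 8). The bound is attained for all $n,k$, and it cannot be improved to "$\sigma$-finite $\mathcal H^{n-k-1}$ measure" (Theorem 3, Section 9).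

## 2. The ball, its products, and the ellipse

Ball. Let $M$ be the closed unit ball in $\mathbb R^{k+1}$, so $n=k+1$. Then $\mathcal E(u,t)=(1-t)u$ for $u\in S^k$. On $T_uS^k$ the differential is multiplication by $1-t$, so the only focal time is $t=1$, with kernel $T_uS^k$ of dimension $k$. The radius is minimizing, so $C_k=\{0\}$, of dimension $0=n-k-1$. Multiply by a flat torus $\mathbb T^{n-k-1}$: the focal set becomes $\{0\}\times\mathbb T^{n-k-1}$, of dimension $n-k-1$. In these examples all focal points with $t\le 1$ are minimizing, so the examples do not yet show what minimality does.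

Ellipse. Let $n=2$, $k=1$, and let $M$ be the region bounded by $c(\theta)=(a\cos\theta,b\sin\theta)$ with $0<b<a<\sqrt2\,b$. Put $e=a^2-b^2>0$. Let $\nu$ be the inward unit normal, $\kappa$ the curvature and $R=1/\kappa$. Then $\mathcal E(\theta,t)=c(\theta)+t\nu(\theta)$ and $\mathcal E_\theta=(1-t\kappa)c'$, so the focal point along the normal at $\theta_0$ is the centre of curvature
$$p(\theta_0)=\Big(\frac ea\cos^3\theta_0,\,-\frac eb\sin^3\theta_0\Big).$$
To check this, and to learn more, look at $f(\theta)=|c(\theta)-p(\theta_0)|^2$: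
$$f(\theta)=e\cos^2\theta-2e\cos^3\theta_0\cos\theta+2e\sin^3\theta_0\sin\theta+\text{const}.$$
With $\mathsf c=\cos\theta_0$, $\mathsf s=\sin\theta_0$, at $\theta=\theta_0$ we get
$$f'=-2e\,\mathsf s\mathsf c+2e\,\mathsf c^3\mathsf s+2e\,\mathsf s^3\mathsf c=0,\qquad f''=-2e(\mathsf c^2-\mathsf s^2)+2e(\mathsf c^4-\mathsf s^4)=0,$$
$$f'''=8e\,\mathsf s\mathsf c-2e\,\mathsf s\mathsf c(\mathsf c^2+\mathsf s^2)=6e\,\mathsf s\mathsf c .$$
The equation $f'=0$ says that $p(\theta_0)$ is on the normal line. For a point $c(\theta_0)+t\nu(\theta_0)$ of that line $f''=2|c'|^2(1-t\kappa)$, so $f''=0$ says that $t=R(\theta_0)$. The points $p(\theta_0)$ lie in the rhombus with vertices $(\pm e/a,0),(0,\pm e/b)$, because $|\mathsf c|^3+|\mathsf s|^3\le1$, and this rhombus is inside $M$ because $e/a<a$ and $e/b<b$. Away from the four values with $\mathsf s\mathsf c=0$ the curve $\theta_0\mapsto p(\theta_0)$ is regular. So the set of all order-1 points has dimension $1=n-k$.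

Which of them are minimizing? If the segment from $c(\theta_0)$ to $p(\theta_0)$ is minimizing, then $f$ has a minimum at $\theta_0$. With $f'=f''=0$ this forces $f'''=0$, hence $\mathsf s\mathsf c=0$. For $\theta_0=0$ we have $f=e(1-\cos\theta)^2+\text{const}$, a minimum; $\theta_0=\pi$ is symmetric. For $\theta_0=\pi/2$ we have $f=-e(1-\sin\theta)^2+\text{const}$, a strict maximum; $\theta_0=-\pi/2$ is symmetric. So $C_1$ consists of the two points $(\pm e/a,0)$, of dimension $0=n-k-1$.

Two facts to keep from this computation. First, minimality entered through a vanishing third derivative. Second, the focal set upstairs is the curve $S=\{t=R(\theta)\}$ in the $(\theta,t)$-plane, the kernel of $d\mathcal E$ on it is spanned by $\partial_\theta$, and since $R=(a^2\sin^2\theta+b^2\cos^2\theta)^{3/2}/(ab)$ we have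
$$R'(\theta)=\frac{3e}{ab}\,(a^2\sin^2\theta+b^2\cos^2\theta)^{1/2}\sin\theta\cos\theta .$$
So the third derivative vanishes exactly where the kernel is tangent to $S$.

## 3. Finsler geodesics in Hamiltonian form

**Definition (Legendre transform).** Let $\ell=\partial_vL:TM\setminus0\to T^*M\setminus0$; it is a diffeomorphism, positively homogeneous of degree 1 on fibres. Put $H=L\circ\ell^{-1}$.

By Euler's relation $\langle\ell(v),v\rangle=2L(v)$, hence $\langle\ell(v),v\rangle-L(v)=L(v)=H(\ell(v))$. So $H$ is the usual Legendre transform of $L$. Therefore $H_\xi=\ell^{-1}$, $H_{\xi\xi}$ is inverse to $L_{vv}$ and thus positive definite, and $H$ is 2-homogeneous in $\xi$.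

Geodesics are the projections of the integral curves $(y,\xi)$ of the Hamiltonian vector field $X_H=H_\xi\partial_y-H_y\partial_\xi$, with $\dot y=H_\xi$ and $\xi=\ell(\dot y)$. Unit speed means $H=\frac12$. Let $\varphi_t$ be the flow of $X_H$, $\pi$ the projection to the base, and $\theta=\xi\,dy$ the canonical 1-form. From $d\theta=d\xi\wedge dy$,
$$i_{X_H}d\theta=-dH,\qquad \theta(X_H)=\langle\xi,H_\xi\rangle=2H,\qquad \mathcal L_{X_H}\theta=d(2H)-dH=dH, \tag{1}$$
the last by Cartan's formula.

**Definition (Finsler normal).** A vector $v\ne0$ at $x\in\partial M$ is normal to $\partial M$ if $\ell(v)$ annihilates $T_x\partial M$.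

The covectors annihilating $T_x\partial M$ form a line. Let $\sigma(x)$ be the one on it with $H(\sigma(x))=\frac12$ that is positive on inward vectors, and $v(x)=H_\xi(\sigma(x))$. Since $\langle\sigma,v\rangle=2H=1$, $v(x)$ points strictly inward. Both depend smoothly on $x$.

Example. On $\mathbb R^2$ let $F(v)=|v|+\langle\beta,v\rangle$ with $|\beta|<1$. Then $\partial_v^2L=F\,F_{vv}+F_v\otimes F_v$ is positive definite: $F_{vv}$ is nonnegative with kernel $\mathbb Rv$, and $F_v(v)=F>0$. For $F(v)=1$ we get $\ell(v)=v/|v|+\beta$, so the unit covectors form the unit circle around $\beta$. For the half-plane $\{y_2\ge0\}$ the covector is $\sigma=(0,s)$ with $s>0$ and $|\sigma-\beta|=1$, i.e. $s=\beta_2+\sqrt{1-\beta_1^2}$. The inward normal then has the direction $\sigma-\beta=(-\beta_1,\sqrt{1-\beta_1^2})$. It is tilted when $\beta_1\neq0$.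

Hausdorff measures. On a closed chart ball $\overline B(p,2r)\subset N$ we have $c|v|\le F\le C|v|$. For $y,z\in B(p,r)$ the straight segment gives $d(y,z)\le C|y-z|$. A curve from $y$ to $z$ that stays in $B(p,2r)$ has length at least $c|y-z|$; one that leaves has length at least $cr\ge\frac c2|y-z|$. So Finsler, Riemannian and Euclidean chart distances are locally comparable. By countable subadditivity the property $\mathcal H^s(A)=0$, $A\subset N$, does not depend on the distance used, and it may be checked in countably many charts.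

**Theorem 4 (Federer, *Geometric Measure Theory*, Thm 3.4.3).** Let $m>\nu\ge0$ and $j\ge1$ be integers. If $f:A\to\mathbb R^q$ is $C^j$ on an open $A\subset\mathbb R^m$ and $\operatorname{rank}Df\le\nu$ at all points of $B\subset A$, then $\mathcal H^{\nu+(m-\nu)/j}(f(B))=0$.

If $f$ is $C^\infty$ and $s>\nu$, choose $j$ with $\nu+(m-\nu)/j\le s$. So $\mathcal H^s(f(B))=0$ for all $s>\nu$. This is the only form we use.

## 4. Counting ranks, and the dimension that is missing

The first thing to try is Theorem 4 for $f=\mathcal E$ on the set $B$ of order-$k$ points. Here $m=n$ and $\operatorname{rank}d\mathcal E=n-k$ on $B$, so we get dimension at most $n-k$. This uses no minimality, and the ellipse shows that nothing better holds for all order-$k$ points.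

The next thing to try is to restrict $\mathcal E$ to a hypersurface $S$ containing the order-$k$ points. Write $W=\ker d\mathcal E$. If $W\not\subset TS$, then $W\cap TS$ has dimension $k-1$, the rank of $\mathcal E|_S$ is $(n-1)-(k-1)=n-k$, and nothing is gained; this is what happens on the ellipse away from its vertices. If $W\subset TS$, the rank is $(n-1)-k$, and Theorem 4 gives exactly what we want. So there are two tasks.

1. Find a smooth hypersurface that contains the order-$k$ points near a given one.
2. Show that $W$ is tangent to it at the points that belong to minimizing geodesics.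

For task 1 the natural candidate is $\{\det d\mathcal E=0\}$. For $k=1$ it is a hypersurface, since $\partial_t\det\ne0$ there (formula (7) below with $k=1$). For $k\ge2$ this stops working: the differential of the determinant is $\operatorname{tr}(\operatorname{adj}(A)\,dA)$, and the adjugate of a matrix of corank at least $2$ is zero. So $\det d\mathcal E$ has vanishing differential at every order-$k$ point, and the implicit function theorem says nothing.

The remedy for both tasks is to replace $d\mathcal E$ by a Hessian. We build a function $\mathcal F(x,p)$, the length of a suitable curve from $x$ to $p$, whose critical points in $x$ are the normal geodesics to $p$ and for which $\ker\mathcal F_{xx}=W$. A symmetric $k\times k$ block of $\mathcal F_{xx}$ vanishes at order-$k$ points, and its trace has nonzero $t$-derivative; this solves task 1. The derivative of that block in a kernel direction is a third derivative of $\mathcal F$, and at a minimum the third derivative vanishes on the kernel, as for the ellipse; this solves task 2.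

## 5. Lagrangian families of normal geodesics

We isolate what the local argument needs, so that it can be reused for Theorem 2.

**Definition (Data (★)).** $Y$ is an $(n-1)$-manifold, $U\subset Y\times\mathbb R$ is open, and $\Phi=(E,\xi):U\to T^*N\setminus0$ is a smooth immersion, $E$ being the base point, such that

- (i) $H\circ\Phi=\frac12$ and $\partial_t\Phi=X_H\circ\Phi$;
- (ii) $\Phi^*\theta=dt$.

**Lemma 5.** For $Y=\partial M$, the set
$$U=\{(x,t):t>0,\ \gamma_x\text{ is defined on }[0,t],\ \gamma_x((0,t])\subset N\}$$
is open, and $\Phi(x,t)=\varphi_t(\sigma(x))$ satisfies (★) on it, with $E=\mathcal E$.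

*Proof.* Attach an open collar to $M$ and extend $F$ smoothly as a Finsler metric to a neighbourhood of $M$ in the enlarged manifold. This is possible because positivity and convexity are open conditions on the compact indicatrices. Then $\Phi$ is smooth near $t=0$. On $U$ it does not depend on the extension, since the geodesics there stay in $M$.

Openness. Let $b$ be a smooth function near $M$ with $b=0$ on $\partial M$, $b>0$ in $N$, $b<0$ outside $M$, and $db(v)>0$ on $\partial M$. Let $(x_0,t_0)\in U$. Then $\partial_t\big(b(\gamma_x(t))\big)>0$ for $(x,t)$ near $(x_0,0)$, so there is $\delta\in(0,t_0)$ with $\gamma_x((0,\delta])\subset N$ for all $x$ near $x_0$. For some $\delta'>0$ the compact set $\gamma_{x_0}([\delta,t_0+\delta'])$ lies in the open set $N$, hence $\gamma_x([\delta,t_0+\delta'])\subset N$ for $x$ near $x_0$.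

Condition (i) is clear. For (ii), $\theta(\partial_t\Phi)=2H=1$. For directions along $\partial M$, (1) gives $\frac d{dt}\sigma^*\varphi_t^*\theta=\sigma^*\varphi_t^*dH=d(\frac12)=0$, and $\sigma^*\theta=0$ because $\sigma(x)$ annihilates $T_x\partial M$. So $\theta$ vanishes on $d\Phi(T\partial M)$, and $\Phi^*\theta=dt$.

Immersion: let $d\Phi(w+c\,\partial_t)=0$ with $w\in T_x\partial M$. Applying $\theta$ gives $c=0$. Then $d\varphi_t(d\sigma\,w)=0$, so $d\sigma\,w=0$ and $w=0$. $\qquad\blacksquare$

Now let (★) hold. Subscripts denote derivatives in local coordinates, and $w,w'\in T_xY$. Condition (ii) says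
$$\langle\xi,E_w\rangle=0,\qquad\langle\xi,E_t\rangle=1. \tag{2}$$
Hence $dE(w+c\,\partial_t)=0$ implies $c=0$, and $W_{(x,t)}:=\ker dE_{(x,t)}\subset T_xY$. From $d(\Phi^*\theta)=0$,
$$\langle\xi_{w},dE(v)\rangle=\langle\xi_{v},dE(w)\rangle\qquad\text{for all tangent vectors } v,w\text{ of }U. \tag{3}$$
Differentiate $E_t=H_\xi(E,\xi)$ in a direction $w\in W_{(x,t)}$. Since $E_w=0$,
$$E_{wt}=H_{\xi\xi}\,\xi_w,\qquad \xi_w\ne0\ \text{ if }w\neq0, \tag{4}$$
the latter because $\Phi$ is an immersion and $E_w=0$. So
$$Q(w,w'):=\langle\xi_{w'},E_{wt}\rangle=\langle\xi_{w'},H_{\xi\xi}\xi_w\rangle \tag{5}$$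
is a positive definite symmetric form on $W_{(x,t)}$. In words: a vector killed by $dE$ at time $t$ reappears with nonzero speed. For the unit disk, $E(\alpha,t)=(1-t)e^{i\alpha}$ and $\xi=-e^{i\alpha}$, so at $t=1$ we have $\xi_\alpha=E_{\alpha t}=-ie^{i\alpha}$ and $Q(\partial_\alpha,\partial_\alpha)=1$.

## 6. Broken geodesics and the local proposition

**Proposition 6.** Let (★) hold, $a_0=(x_0,t_0)\in U$ with $\dim W_{a_0}=k\ge1$, and $p_0=E(a_0)$. There are $t_1<t_0$ (arbitrarily close to $t_0$), a neighbourhood $U_0=Y_0\times J\subset U$ of $a_0$ with $\inf J>t_1$ and $Y_0\times\{t_1\}\subset U$, a neighbourhood $P\supset E(U_0)$ of $p_0$, and a smooth $\mathcal F:Y_0\times P\to\mathbb R$ such that: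

1. $\mathcal F(x,p)-t_1$ is the length of a geodesic segment contained in $N$ from $E(x,t_1)$ to $p$, depending continuously on $(x,p)$. For $(x,t)\in U_0$ and $p=E(x,t)$ it is the segment $E(x,\cdot)|_{[t_1,t]}$, so $\mathcal F(x,E(x,t))=t$.
2. Let $Z$ be the set of $(x,t)\in U_0$ such that $\dim W_{(x,t)}=k$ and $\mathcal F(\cdot,E(x,t))$ has a local minimum at $x$. Then $\mathcal H^s(E(Z))=0$ for all $s>n-k-1$.

Picture: follow the normal geodesic from $x$ until time $t_1$, then turn and go straight to $p$. The breaking time $t_1$ is chosen close to $t_0$ so that the second piece is short and its length is a smooth function of its endpoints.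

**Step 1 (just off the focal time, $dE$ is invertible).** The purpose is to guarantee that $dE$ is invertible at the breaking time. Claim: for some $\delta>0$, $dE_{(x_0,t)}$ is invertible for $0<|t-t_0|<\delta$.

Let $w_1,\dots,w_{n-1}$ be a basis of $T_{x_0}Y$ whose first $k$ elements span $W_{a_0}$. For $j\le k$ we have $E_{w_j}(a_0)=0$, so
$$E_{w_j}(x_0,t)=(t-t_0)\big(E_{w_jt}(a_0)+O(t-t_0)\big). \tag{6}$$
Pulling the factor out of the first $k$ columns,
$$\det[E_{w_1},\dots,E_{w_{n-1}},E_t](x_0,t)=(t-t_0)^k\big(\det[E_{w_1t},\dots,E_{w_kt},E_{w_{k+1}},\dots,E_{w_{n-1}},E_t](a_0)+O(t-t_0)\big). \tag{7}$$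
The determinant on the right is nonzero. Indeed, a linear relation between its columns reads $E_{wt}+dE(v)=0$ with $w\in W_{a_0}$ and $v\in\operatorname{span}(w_{k+1},\dots,w_{n-1},\partial_t)$. Pair it with $\xi_w$. By (3), $\langle\xi_w,dE(v)\rangle=\langle\xi_v,E_w\rangle=0$, so $Q(w,w)=0$ and $w=0$. Then $dE(v)=0$, so $v\in W_{a_0}$, and $v=0$ by the choice of the basis.

**Step 2 (the function $\mathcal F$).** The purpose is to construct the length of the second piece as a smooth function and to compute the first derivatives of $\mathcal F$.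

*Short geodesics.* Work in the manifold $N$, so that all geodesics below lie in $N$. In coordinates the geodesic equation is $\dot y=v$, $\dot v=-2G(y,v)$ with $G$ smooth off $v=0$ and positively 2-homogeneous in $v$. There $G_v$ and $G_y$ are homogeneous in $v$ of degrees $1$ and $2$, so they extend continuously by $0$ to $v=0$, and $G$ is $C^1$ across the zero section. Hence the flow is $C^1$. The zero section consists of constant solutions, so by uniqueness the flow preserves it and its complement, and on the complement the flow is $C^\infty$. So $\mathrm{Exp}(y,v)=(y,\exp_yv)$ is defined and $C^1$ near the zero section, and $C^\infty$ off it. The linearization along the constant solution $(p_0,0)$ is $\dot{\delta y}=\delta v$, $\dot{\delta v}=0$, so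
$$d\,\mathrm{Exp}_{(p_0,0)}(\delta y,\delta v)=(\delta y,\delta y+\delta v),$$
which is invertible. By the inverse function theorem there are $\varepsilon>0$ and an open neighbourhood $V'$ of $p_0$ such that $\mathrm{Exp}$ is a $C^1$ diffeomorphism from $O=\{y\in V',\ F(y,v)<\varepsilon\}$ onto an open set. It maps the zero section to the diagonal and, being injective, nothing else of $O$ to the diagonal. So its inverse is $C^\infty$ off the diagonal.

For $(y,p)=\mathrm{Exp}(y,v)$ with $(y,v)\in O$, put $\rho(y,p)=F(y,v)$. This is the length of the geodesic $\tau\mapsto\exp_y(\tau v)$, $0\le\tau\le1$, in $N$ from $y$ to $p$. Off the diagonal $\rho$ is smooth; let $\xi^-,\xi^+$ be the Legendre transforms of the unit initial and final velocities of this geodesic. Then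
$$d\rho(\delta y,\delta p)=\langle\xi^+,\delta p\rangle-\langle\xi^-,\delta y\rangle. \tag{8}$$
To see this, let $c_s:[0,1]\to N$ be these constant-speed geodesics for endpoints $y_s,p_s$. Then $\frac12\rho^2=\int_0^1L(c_s,\dot c_s)\,d\tau$, and by the Euler–Lagrange equation $\rho\,\frac{d\rho}{ds}=\big[\langle\partial_vL,\partial_sc\rangle\big]_0^1$. Since $\partial_vL$ is homogeneous of degree 1, it equals $\rho\,\xi^\pm$ at the two ends. Divide by $\rho$.

*Choices.* Choose $t_1<t_0$ with $t_0-t_1<\min(\varepsilon,\delta)$, $\{x_0\}\times[t_1,t_0]\subset U$ and $E(x_0,t_1)\in V'$. This holds for every $t_1<t_0$ close enough to $t_0$. For $Y_0\ni x_0$ and an interval $J\ni t_0$ small, all $(x,t)\in U_0=Y_0\times J$ satisfy: $\{x\}\times[t_1,t]\subset U$, $E(x,t_1)\in V'$, $0<t-t_1<\varepsilon$, and $dE_{(x,t_1)}$ is invertible (Step 1). Since $E(x,\cdot)$ is a unit-speed geodesic, $\big(E(x,t_1),(t-t_1)E_t(x,t_1)\big)\in O$, and $\mathrm{Exp}$ maps it to $(E(x,t_1),E(x,t))$. So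
$$\rho(E(x,t_1),E(x,t))=t-t_1>0,$$
and this pair is off the diagonal. The set $\mathrm{Exp}(O)$ minus the diagonal is open and contains $(E(x_0,t_1),p_0)$. So after shrinking $Y_0$ and choosing a small coordinate neighbourhood $P$ of $p_0$, all pairs $(E(x,t_1),p)$ with $x\in Y_0$, $p\in P$ lie in it. Shrink $U_0$ so that $E(U_0)\subset P$, and put
$$\mathcal F(x,p)=t_1+\rho(E(x,t_1),p). \tag{9}$$
Item 1 of the Proposition holds.

*Derivatives.* For all $x\in Y_0$, $p\in P$, (8) gives
$$\mathcal F_x(x,p)\,w=-\langle\xi^-(E(x,t_1),p),E_w(x,t_1)\rangle. \tag{10}$$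
At $p=E(x,t)$, $(x,t)\in U_0$, the connecting geodesic is $E(x,\cdot)$, so $\xi^-=\xi(x,t_1)$ and $\xi^+=\xi(x,t)$. With (2),
$$\mathcal F_p(x,E(x,t))=\xi(x,t),\qquad \mathcal F_x(x,E(x,t))=0. \tag{11}$$
Fix coordinates on $Y_0$ (an open subset of $\mathbb R^{n-1}$) and on $P$. Differentiating the second identity in direction $w$ and the first in direction $w'$, we get, at $(x,E(x,t))$,
$$\mathcal F_{xx}(w,w')=-\mathcal F_{xp}(w',E_w), \tag{12}$$
$$\langle\xi_{w'},\eta\rangle=\mathcal F_{xp}(w',\eta)+\mathcal F_{pp}(E_{w'},\eta)\qquad(\eta\in\mathbb R^n). \tag{13}$$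

**Step 3 (the kernel of the Hessian is the kernel of $dE$).** We show $\ker\mathcal F_{xx}(x,E(x,t))=W_{(x,t)}$ for $(x,t)\in U_0$, so that "order $k$" can be read off the Hessian.

If $w\in W_{(x,t)}$, then $E_w=0$ and (12) gives $\mathcal F_{xx}(w,\cdot)=0$.

Conversely let $\mathcal F_{xx}(w,\cdot)=0$. Put $\eta=E_w(x,t)$ and $y=E(x,t_1)$. Let $p(s)$ be a curve with $p(0)=E(x,t)$, $p'(0)=\eta$, put $\xi^-_s=\xi^-(y,p(s))$, and let $\zeta\in T^*_yN$ be its derivative at $s=0$. Differentiating (10) in $p$ and using (12),
$$\langle\zeta,E_{w'}(x,t_1)\rangle=-\mathcal F_{xp}(w',\eta)=\mathcal F_{xx}(w,w')=0\qquad\text{for all }w'.$$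
Differentiating $H(y,\xi^-_s)=\frac12$ gives $\langle\zeta,E_t(x,t_1)\rangle=0$, since $H_\xi(y,\xi^-_0)=E_t(x,t_1)$. As $dE_{(x,t_1)}$ is invertible, $\zeta=0$: to first order the initial covector does not move. Now $p(s)=\pi\varphi_{\rho(y,p(s))}(y,\xi^-_s)$. Differentiating at $s=0$ with $\zeta=0$, only the change of time contributes, so $\eta=c\,E_t(x,t)$ for some $c$. By (2), $c=\langle\xi,\eta\rangle=\langle\xi,E_w\rangle=0$. So $E_w=0$.

**Step 4 (a hypersurface through the order-$k$ points).** This is task 1 of Section 4.

Choose linear coordinates $x=(z,v)\in\mathbb R^k\times\mathbb R^{n-1-k}$ such that $W_{a_0}$ is the $z$-space. By Step 3, at $(x_0,p_0)$ the kernel of $\mathcal F_{xx}$ is the $z$-space. So $\mathcal F_{zz}=0$, $\mathcal F_{zv}=0$ and $\mathcal F_{vv}$ is invertible there. Shrink $Y_0,P$ (then $U_0$, keeping $E(U_0)\subset P$) so that $\mathcal F_{vv}$ is invertible on $Y_0\times P$, and put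
$$C\zeta=(\zeta,\,-\mathcal F_{vv}^{-1}\mathcal F_{vz}\zeta),\qquad B=C^T\mathcal F_{xx}C=\mathcal F_{zz}-\mathcal F_{zv}\mathcal F_{vv}^{-1}\mathcal F_{vz}.$$
(If $k=n-1$ there is no $v$, and $B=\mathcal F_{zz}$.) Multiplying out, $\mathcal F_{xx}C\zeta=(B\zeta,0)$. If $(\zeta,\nu)\in\ker\mathcal F_{xx}$, the $v$-component of the equation gives $\nu=-\mathcal F_{vv}^{-1}\mathcal F_{vz}\zeta$, i.e. $(\zeta,\nu)=C\zeta$, and then $B\zeta=0$. So $\ker\mathcal F_{xx}=C(\ker B)$, with $C$ injective. Since $B$ is a $k\times k$ matrix, Step 3 gives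
$$\dim W_{(x,t)}=k\ \Longrightarrow\ B=0,\quad\mathcal F_{xx}C=0,\quad W_{(x,t)}=\operatorname{Im}C\qquad\text{at }(x,E(x,t)). \tag{14}$$
Let $h(x,t)=\operatorname{tr}B(x,E(x,t))$, so $h(a_0)=0$. We compute $\partial_th(a_0)$. At $a_0$ we have $\mathcal F_{xx}C=0$, so in differentiating $C^T\mathcal F_{xx}C$ the terms with a derivative on $C$ or $C^T$ vanish; also $C\zeta=(\zeta,0)$ there. For $w,w'\in W_{a_0}$, using (12), then $E_w(a_0)=0$, then (13) with $E_{w'}(a_0)=0$,
$$\partial_tB(w,w')=\partial_t\big[-\mathcal F_{xp}(x_0,E(x_0,t))(w',E_w(x_0,t))\big]_{t=t_0}=-\mathcal F_{xp}(w',E_{wt})=-\langle\xi_{w'},E_{wt}\rangle=-Q(w,w').$$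
So $\partial_th(a_0)=-\operatorname{tr}Q<0$. After shrinking, $\partial_th\ne0$ on $U_0$, and $S=\{h=0\}\subset U_0$ is a smooth hypersurface, $\dim S=n-1$. By (14) it contains every point of $U_0$ with $\dim W_{(x,t)}=k$.

Check on the unit disk, with $0<t_1<1$: here $\mathcal F(\alpha,p)=t_1+|(1-t_1)e^{i\alpha}-p|$. At $p=(1-t)e^{i\alpha}$ with $t>t_1$ one finds $B=\mathcal F_{\alpha\alpha}=(1-t_1)(1-t)/(t-t_1)$. It vanishes at $t=1$, with $t$-derivative $-1=-Q$. So $S=\{t=1\}$, and the kernel $\partial_\alpha$ is tangent to it.

**Step 5 (minimality makes the kernel tangent to $S$).** This is task 2, and it finishes the Proposition.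

Let $(x,t)\in Z$ and $p=E(x,t)$. By (14), $(x,t)\in S$. For $w\in W_{(x,t)}=\ker\mathcal F_{xx}(x,p)$, and with $\mathcal F_x(x,p)=0$ from (11),
$$\mathcal F(x+sw,p)=\mathcal F(x,p)+\frac{s^3}6\mathcal F_{xxx}(w,w,w)+O(s^4).$$
This has a local minimum at $s=0$, so $\mathcal F_{xxx}(w,w,w)=0$. A symmetric trilinear form is determined by its values on the diagonal, so $\mathcal F_{xxx}(x,p)$ vanishes on $W_{(x,t)}\times W_{(x,t)}\times W_{(x,t)}$.

Now let $w\in W_{(x,t)}$ and differentiate $B(x,E(x,t))$ in direction $w$. Since $E_w=0$, the argument $p$ does not move to first order. Since $\mathcal F_{xx}C=0$, derivatives of $C$ do not contribute. So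
$$D_w\big[B(x,E(x,t))\big](\zeta,\zeta')=\mathcal F_{xxx}(w,C\zeta,C\zeta')=0,$$
because $C\zeta,C\zeta'\in W_{(x,t)}$ by (14). Taking the trace, $dh(w)=0$. Hence $W_{(x,t)}\subset T_{(x,t)}S$.

Therefore $\ker d(E|_S)_{(x,t)}=W_{(x,t)}\cap T_{(x,t)}S=W_{(x,t)}$ has dimension $k$, and $E|_S$ has rank $n-1-k$ at every point of $Z\subset S$. In the coordinates of $P$, $E|_S$ is a smooth map into $\mathbb R^n$. Theorem 4 in countably many charts of $S$, with $m=n-1$ and $\nu=n-1-k$, gives $\mathcal H^s(E(Z))=0$ for all $s>n-1-k$. $\qquad\blacksquare$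

## 7. Minimizers satisfy the local hypothesis: proof of Theorem 1

By Lemma 5 the Proposition applies with $E=\mathcal E$ on $U$. It remains to place minimizing geodesics in the sets $Z$.

**Step 1 (minimizers stay inside).** Let $\gamma_x|_{[0,t]}$ be minimizing of order $k\ge1$ with endpoint $p$. We show $(x,t)\in U$. At $t=0$ the differential is $w+c\,\partial_t\mapsto w+c\,v(x)$, which is invertible since $v(x)$ is transverse to $\partial M$; so $t>0$. If $\gamma_x(s)\in\partial M$ for some $0<s\le t$, then $\gamma_x|_{[s,t]}$ is a curve from $\partial M$ to $p$ of length $t-s<t=d(\partial M,p)$, a contradiction. So $\gamma_x((0,t])\subset N$ and $(x,t)\in U$. In particular $C_k\subset N$.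

**Step 2 (the broken geodesics are competitors).** Suppose $(x,t)\in U_0$ for a $U_0$ as in Proposition 6, built at some $a_0\in U$ with $\dim W_{a_0}=k$. We show $(x,t)\in Z$. Let $x'\in Y_0$. Since $(x',t_1)\in U$, we have $t_1>0$, and $\gamma_{x'}|_{[0,t_1]}$ lies in $M$ and has length $t_1$. Followed by the geodesic segment in $N$ from $\gamma_{x'}(t_1)$ to $p$, it is a curve in $M$ from $x'\in\partial M$ to $p$ of length $\mathcal F(x',p)$. Hence
$$\mathcal F(x',p)\ge d(\partial M,p)=t=\mathcal F(x,p).$$
So $\mathcal F(\cdot,p)$ has a minimum at $x$, and $(x,t)\in Z$.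

**Step 3 (countably many pieces).** Each point of $\{(x,t)\in U:\dim\ker d\mathcal E=k\}$ has a neighbourhood $U_0$ as in the Proposition, and by the Lindelöf property countably many of them cover this set. By Steps 1 and 2, $C_k$ is contained in the union of the corresponding countably many sets $E(Z)$. So $\mathcal H^s(C_k)=0$ for all $s>n-k-1$. For $j\ge k$ we have $n-j-1\le n-k-1$, so the finite union $\bigcup_{j\ge k}C_j$ has dimension at most $n-k-1$ as well. $\qquad\blacksquare$

## 8. Local minimizers, submanifolds, and initial data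

The Proposition uses only (★) and a local minimum of $\mathcal F(\cdot,p)$. This leaves room.

**Theorem 2.** The conclusion of Theorem 1 also holds if

- (a) "minimizing" is replaced by "locally minimizing": $\gamma_x((0,t])\subset N$, $t>0$, and all curves from $\partial M$ to $p$ that are sufficiently $C^0$-close to $\gamma_x|_{[0,t]}$ have length $\ge t$;
- (b) $M=N$ has no boundary and $\partial M$ is replaced by an embedded submanifold of any codimension $\ge1$ (for instance a point), with the exponential map of its unit normal bundle, $t>0$;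
- (c) $d(\partial M,p)$ is replaced by $u(p)=\inf_{x\in\partial M}\big(g(x)+d(x,p)\big)$, where $g\in C^\infty(\partial M)$, and normal geodesics are replaced by the characteristics $\gamma_x$ with initial covector $\sigma(x)$. Here $\sigma$ is a smooth field of unit covectors along $\partial M$ with $\sigma|_{T\partial M}=dg$ and $H_\xi(\sigma)$ strictly inward. "Minimizing" means $g(x)+t=u(\gamma_x(t))$, $t>0$, $\gamma_x((0,t])\subset N$.

*Proof of (a).* By assumption $(x,t)\in U$. Parametrize the second piece of the competitor in Step 2 of Section 7 proportionally on $[t_1,t]$. By continuity of the flow on the first piece and by item 1 of the Proposition on the second, the competitor for $x'$ close to $x$ is $C^0$-close to $\gamma_x|_{[0,t]}$, and for $x'=x$ it equals it. So its length $\mathcal F(x',p)$ is at least $t=\mathcal F(x,p)$ for $x'$ near $x$. This is a local minimum, $(x,t)\in Z$, and Step 3 of Section 7 applies.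

*Proof of (b).* Call the submanifold $\Sigma$. Let $Y$ be its unit conormal bundle, i.e. the covectors at points of $\Sigma$ that annihilate $T\Sigma$ and have $H=\frac12$. It has dimension $\dim\Sigma+(n-\dim\Sigma)-1=n-1$, and $\ell$ identifies the unit normal bundle with it. Let $\sigma:Y\to T^*N$ be the inclusion, $\Phi(x,t)=\varphi_t(\sigma(x))$, and $U$ the part of its open domain with $t>0$. A vector tangent to $Y$ projects into $T\Sigma$, which the covector annihilates, so $\sigma^*\theta=0$; also $H\circ\sigma=\frac12$ and $\sigma$ is an immersion. These are the facts used in Lemma 5, so (★) follows as there. For $(x,t)\in U_0$ minimizing of order $k$, $t_1>0$, and $\mathcal F(x',p)$ is the length of a curve from $\Sigma$ to $p=E(x,t)$, so $\mathcal F(x',p)\ge d(\Sigma,p)=t=\mathcal F(x,p)$. Conclude as in Step 3 of Section 7.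

*Proof of (c).* The only new point is a shift of time that restores (★)(ii). Put
$$\Phi(x,T)=\varphi_{T-g(x)}(\sigma(x)),\qquad U=\{(x,T):T>g(x),\ \gamma_x((0,T-g(x)])\subset N\}.$$
$U$ is open as in Lemma 5, because $H_\xi(\sigma)$ is strictly inward. Condition (i) is clear. For (ii): $\sigma^*\theta=dg$, $\sigma^*dH=0$ and $\theta(X_H)=1$ on $\{H=\frac12\}$, so $\sigma^*\varphi_\tau^*\theta=dg$ for each fixed $\tau$ by (1), and with $\tau=T-g(x)$
$$\Phi^*\theta=dg+d(T-g)=dT .$$
Immersion: if $d\Phi(w+c\,\partial_T)=0$, then, removing $d\varphi_\tau$, $d\sigma\,w+(c-dg(w))X_H=0$ at $\sigma(x)$. Projecting to $T_xM$, $w+(c-dg(w))H_\xi(\sigma)=0$. Since $H_\xi(\sigma)$ is transverse to $\partial M$, $c=dg(w)$ and $w=0$, so $c=0$. Thus (★) holds with $T$ in the role of $t$. The map $E(x,T)=\gamma_x(T-g(x))$ differs from $(x,t)\mapsto\gamma_x(t)$ by the diffeomorphism $T=t+g(x)$, so orders agree.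

Let $(x,T)\in U_0$ belong to a minimizing $\gamma_x|_{[0,t]}$ of order $k$, with $T=g(x)+t$ and $p=\gamma_x(t)$, and let $T_1$ be the breaking time. For $x'\in Y_0$ we have $T_1>g(x')$ since $(x',T_1)\in U$, and
$$\mathcal F(x',p)=g(x')+(T_1-g(x'))+\rho(E(x',T_1),p)$$
is $g(x')$ plus the length of a curve in $M$ from $x'$ to $p$. So $\mathcal F(x',p)\ge u(p)=g(x)+t=T=\mathcal F(x,p)$, and we conclude as in Section 7. $\qquad\blacksquare$

## 9. Sharpness: balls, and a Cantor family of osculating balls

**Theorem 3.** For all $1\le k\le n-1$: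

- (i) there is a compact flat Riemannian $M$ with $C_k$ of dimension exactly $n-k-1$ and $0<\mathcal H^{n-k-1}(C_k)<\infty$;
- (ii) there is a compact flat Riemannian $M$ for which $C_k$ does not have $\sigma$-finite $\mathcal H^{n-k-1}$ measure (for $k=n-1$: $C_{n-1}$ is uncountable).

*Proof of (i).* Take $M=\overline B{}^{k+1}\times\mathbb T^{n-k-1}$, the unit ball times a flat torus (a point if $n-k-1=0$). Here $\mathcal E((u,y),t)=((1-t)u,y)$. Since $d(\partial M,(z,y))=1-|z|$, a minimizing geodesic has $t\le1$. For $t\le1$ focal points occur only at $t=1$, with kernel $T_uS^k$ of dimension $k$, and $d(\partial M,(0,y))=1$. So $C_k=\{0\}\times\mathbb T^{n-k-1}$.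

*Proof of (ii).* The plan is to build a smooth convex body $D\subset\mathbb R^{k+1}$ that contains uncountably many balls, each touching $\partial D$ at a point where it agrees with $\partial D$ to second order. Their centres are then minimizing focal points of order $k$. We encode $D$ by its support function $h_D(u)=\max_{y\in D}\langle y,u\rangle$. For example, the ball $\overline B(p,R)$ has support function $\langle p,u\rangle+R$. In the plane, with $u=(\cos\theta,\sin\theta)$, a smooth support function $h$ with $h''+h>0$ has radius of curvature $h''+h$.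

**Step 1 (one-dimensional data).** We construct a function on an interval that is touched from below, to second order, by a Cantor family of functions $G(\tau)+\alpha_\tau\cos\theta+\beta_\tau\sin\theta$ with distinct constants $G(\tau)$.

Let $K\subset(-\frac14,\frac14)$ be a Cantor set and $\chi:\mathbb R\to[0,1]$ smooth with zero set exactly $K$. On $I=[-\frac12,\frac12]$ put
$$G(\theta)=\int_0^\theta\chi,\qquad r=G+\chi,\qquad h_1(\theta)=\int_0^\theta\sin(\theta-\sigma)\,r(\sigma)\,d\sigma .$$
$G$ is strictly increasing since $K$ has empty interior, $h_1''+h_1=r$, and $r(\tau)=G(\tau)$ for $\tau\in K$. For $\tau\in K$ let $\psi^1_\tau(\theta)=G(\tau)+\alpha_\tau\cos\theta+\beta_\tau\sin\theta$ have the same value and derivative as $h_1$ at $\tau$. Since $\cos,\sin$ have Wronskian $1$, $\alpha_\tau,\beta_\tau$ are determined and continuous in $\tau$. The difference $D_\tau=h_1-\psi^1_\tau$ satisfies $D_\tau''+D_\tau=r-G(\tau)$ and $D_\tau(\tau)=D_\tau'(\tau)=0$. Hence also $D_\tau''(\tau)=r(\tau)-G(\tau)=0$, and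
$$D_\tau(\theta)=\int_\tau^\theta\sin(\theta-\sigma)\,(r(\sigma)-G(\tau))\,d\sigma. \tag{15}$$

Why is $\chi$ added to $G$? With $r=G$ alone, (15) would give, for $\theta<\tau$, $D_\tau(\theta)=\int_\theta^\tau\sin(\sigma-\theta)(G(\sigma)-G(\tau))\,d\sigma<0$, and $\psi^1_\tau$ would not stay below $h_1$ on the left. The term $\chi$ vanishes on $K$ but repairs the sign, as follows. Note $|\theta-\tau|<\frac34$ throughout.

If $\theta\ge\tau$: on $[\tau,\theta]$ we have $r\ge G\ge G(\tau)$ and $\sin(\theta-\sigma)\ge0$. So $D_\tau(\theta)\ge0$ and $r(\theta)\ge G(\tau)$.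

If $\theta<\tau$: let $m=\int_\theta^\tau\chi$. Using $G(\tau)-G(\sigma)=\int_\sigma^\tau\chi$ and Fubini,
$$D_\tau(\theta)=\int_\theta^\tau\sin(\sigma-\theta)\Big(\chi(\sigma)-\int_\sigma^\tau\chi\Big)d\sigma=\int_\theta^\tau\chi(s)\big[\sin(s-\theta)-1+\cos(s-\theta)\big]ds .$$
On $[0,1]$ the function $\sin x-1+\cos x$ is concave, vanishes at $0$ and exceeds $\frac14$ at $1$, so it is at least $x/4$. Since $\chi\le1$, $s-\theta\ge\int_\theta^s\chi$. Hence
$$D_\tau(\theta)\ge\frac14\int_\theta^\tau\chi(s)\Big(\int_\theta^s\chi\Big)ds=\frac{m^2}8,\qquad G(\tau)-r(\theta)=m-\chi(\theta)\le m. \tag{16}$$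

**Step 2 (functions on $S^k$).** We transplant this to the sphere, keeping the touching from below. For $u\in S^k\subset\mathbb R^{k+1}$ let $q=\sqrt{u_1^2+u_2^2}\le1$, $(u_1,u_2)=q(\cos\theta,\sin\theta)$, and $V=\{u_1>0,\ |\theta|<\frac12,\ q>\frac12\}$ (if $k=1$, $q\equiv1$). On $V$ put
$$\phi_{\rm loc}=q\,h_1(\theta)+(1-q)\,r(\theta)+4(1-q)^2,$$
and on $S^k$ put $\psi_\tau(u)=\langle a_\tau,u\rangle+G(\tau)$ with $a_\tau=(\alpha_\tau,\beta_\tau,0,\dots,0)$. On $V$, $\psi_\tau=q\,\psi^1_\tau(\theta)+(1-q)G(\tau)$, so
$$\phi_{\rm loc}-\psi_\tau=q\,D_\tau(\theta)+(1-q)(r(\theta)-G(\tau))+4(1-q)^2. \tag{17}$$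

This is $\ge0$. For $\theta\ge\tau$ every term is. For $\theta<\tau$, (16) and $q>\frac12$ give the lower bound
$$\frac{m^2}{16}-(1-q)m+4(1-q)^2=\Big(\frac m4-2(1-q)\Big)^2\ge0 .$$
The 2-jet of (17) at $u_\tau=(\cos\tau,\sin\tau,0,\dots,0)$ is zero: $D_\tau$ has zero 2-jet at $\tau$; $1-q$ vanishes to second order on $\{q=1\}$, where $q$ is maximal; and $r(\tau)-G(\tau)=0$.

To globalize, let $\zeta\in C_c^\infty(V;[0,1])$ with $\zeta=1$ near the compact set $\{u_\tau:\tau\in K\}\subset V$, and let $\Lambda\ge\sup_{\tau\in K,\,u\in S^k}\psi_\tau(u)$, finite since $\alpha_\tau,\beta_\tau,G(\tau)$ are bounded on $K$. Put $\phi=\zeta\phi_{\rm loc}+(1-\zeta)\Lambda\in C^\infty(S^k)$. Then for every $\tau\in K$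
$$\phi-\psi_\tau=\zeta(\phi_{\rm loc}-\psi_\tau)+(1-\zeta)(\Lambda-\psi_\tau)\ge0\quad\text{on }S^k, \tag{18}$$
and $\phi,\psi_\tau$ have equal 2-jets at $u_\tau$.

**Step 3 (the convex body).** Let $h=1+\varepsilon\phi$ and $\hat h(x)=|x|\,h(x/|x|)$. For a unit vector $w\perp u$, differentiate $\hat h$ twice along $\cos s\,u+\sin s\,w$ at $s=0$: the result is $\nabla^2h(w,w)$ on one hand and $D^2\hat h(u)(w,w)-D\hat h(u)u=D^2\hat h(u)(w,w)-h(u)$ on the other. So
$$D^2\hat h(u)|_{u^\perp}=\nabla^2h+hI=I+\varepsilon(\nabla^2\phi+\phi I),$$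
which is positive definite on all of $S^k$ for small $\varepsilon>0$. By Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, §2.5, $\hat h$ is the support function of a convex body $D\subset\mathbb R^{k+1}$ with smooth boundary, and $y=\nabla\hat h:S^k\to\partial D$ is a diffeomorphism with outer unit normal $u$ at $y(u)$.

**Step 4 (the centres are minimizing focal points of order $k$).** Let $p_\tau=\varepsilon a_\tau$, $R_\tau=1+\varepsilon G(\tau)$, with $\varepsilon$ small enough that all $R_\tau>0$. The ball $\overline B(p_\tau,R_\tau)$ has support function $1+\varepsilon\psi_\tau\le h$ by (18), so it lies in $D$. Equality of 1-jets at $u_\tau$ gives $y(u_\tau)=\nabla\hat h(u_\tau)=p_\tau+R_\tau u_\tau$, a point of $\partial D$ at distance $R_\tau$ from $p_\tau$. The open ball lies in the interior of $D$. Hence $d(\partial D,p_\tau)=R_\tau$, realized by the normal segment from $y(u_\tau)$.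

In the parametrization by $u$, $\mathcal E(u,t)=y(u)-tu$, and $d\mathcal E(w+c\,\partial_t)=(D^2\hat h(u)-tI)w-cu$ for $w\in u^\perp=T_uS^k$. Here $D^2\hat h(u)w\in u^\perp$, since $D^2\hat h(u)$ is symmetric and kills $u$ by homogeneity. By equality of 2-jets, $D^2\hat h(u_\tau)|_{u_\tau^\perp}$ is that of $\langle p_\tau,x\rangle+R_\tau|x|$, namely $R_\tau I$. So at $(u_\tau,R_\tau)$ the kernel is $T_{u_\tau}S^k$, of dimension $k$, and $p_\tau$ is the endpoint of a minimizing geodesic of order $k$ for every $\tau\in K$. The $p_\tau$ are pairwise distinct: $R_\tau=d(\partial D,p_\tau)$ is determined by $p_\tau$, and the $R_\tau$ are distinct since $G$ is strictly increasing.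

**Step 5 (failure of $\sigma$-finiteness).** Let $M=D\times\mathbb T^{n-k-1}$, of dimension $n$. Distances to the boundary and kernels of $d\mathcal E$ are those of $D$: a curve from $\partial M$ projects to one in $D$ that is not longer, and $\mathcal E$ is the identity in the torus variable. So $C_k$ contains the sets $F_\tau=\{p_\tau\}\times\mathbb T^{n-k-1}$, $\tau\in K$. These are uncountably many disjoint closed sets, each of positive $\mathcal H^{n-k-1}$ measure. If $k=n-1$, they are points and $C_{n-1}$ is uncountable.

Suppose $C_k\subset\bigcup_iA_i$ with countably many $A_i$ of finite $\mathcal H^{n-k-1}$ measure. By subadditivity, for every $\tau$ there is $i$ with $\mathcal H^{n-k-1}(A_i\cap F_\tau)>0$. As $K$ is uncountable, some $i$ serves uncountably many $\tau$, and then $\sum_\tau\mathcal H^{n-k-1}(A_i\cap F_\tau)=\infty$. But the $F_\tau$ are disjoint Borel sets, hence measurable, so every finite partial sum, and therefore the whole sum, is at most $\mathcal H^{n-k-1}(A_i)<\infty$. This contradiction shows that $C_k$ is not $\sigma$-finite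 for $\mathcal H^{n-k-1}$. $\qquad\blacksquare$
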